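\title{A graph whose DP color function is neither eventually equal to nor eventually smaller than its chromatic polynomial}

\begin{abstract}
The DP color function $P_{DP}(G,m)$ of a graph $G$ never exceeds the chromatic polynomial $P(G,m)$. We construct a connected graph $G$ such that, for all sufficiently large $m$, $P_{DP}(G,m)<P(G,m)$ if $4\mid m$ and $P_{DP}(G,m)=P(G,m)$ otherwise. More generally, every eventually periodic set of positive integers is, up to finitely many elements, the set of $m$ at which the inequality is strict for some graph. The graphs are $1$-skeletons of triangulated $2$-complexes with a prescribed fundamental group and with holes of lengths $5$, $6$, $7$ and $9$. A transposition of the colors around the holes of length $5$ is balanced against fixed-point-free permutations around the holes of length $6$, and whether the two can coexist depends on the arithmetic of $m$.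
\end{abstract}

\section{Introduction}\label{sec:intro}

All graphs are finite and simple, $\mathbb N=\{1,2,\dots\}$ and $[m]=\{1,\dots,m\}$. The \emph{chromatic polynomial} $P(G,m)$ of a graph $G$ is the number of proper colorings of $G$ with colors from $[m]$.

A \emph{cover} of $G$ is a pair $\mathcal H=(L,H)$, where $H$ is a graph and $L$ assigns to each vertex of $G$ a subset of $V(H)$, such that
\begin{itemize}
\item[(i)] the sets $L(u)$, $u\in V(G)$, form a partition of $V(H)$;
\item[(ii)] each $H[L(u)]$ is a complete graph;
\item[(iii)] $H$ has no edge between $L(u)$ and $L(v)$ if $u\ne v$ are not adjacent in $G$;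
\item[(iv)] for each edge $uv$ of $G$, the edges of $H$ between $L(u)$ and $L(v)$ form a matching.
\end{itemize}
The cover is \emph{$m$-fold} if $|L(v)|=m$ for all $v$. An \emph{$\mathcal H$-coloring} of $G$ is an independent set of $H$ of size $|V(G)|$, and $P_{DP}(G,\mathcal H)$ is the number of $\mathcal H$-colorings. By (ii), an $\mathcal H$-coloring consists of exactly one element of each $L(v)$. So $L(v)$ is a private set of colors for $v$, and the matching at an edge $uv$ lists the pairs of colors that may not be used together on $u$ and $v$. The \emph{DP color function} $P_{DP}(G,m)$ is the minimum of $P_{DP}(G,\mathcal H)$ over all $m$-fold covers $\mathcal H$ of $G$: it counts colorings in the worst case over all ways of identifying colors along edges. One such way is the \emph{trivial cover}, with $L(v)=\{v\}\times[m]$ and with $(u,i)$ matched to $(v,i)$ for every edge $uv$ and every $i$. Its colorings are the proper colorings of $G$, so $P_{DP}(G,m)\le P(G,m)$ for all $m$.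

Is the trivial cover the worst one when there are many colors? Let $DP_\approx$ be the class of graphs $G$ with $P_{DP}(G,m)=P(G,m)$ for all sufficiently large $m$, and let $DP_<$ be the class of graphs $G$ with $P_{DP}(G,m)<P(G,m)$ for all sufficiently large $m$. Forests and odd cycles lie in $DP_\approx$, even cycles lie in $DP_<$ (Example~\ref{ex:cycles}). The question studied here comes from the paper of Zhang and Dong~\cite{ZD}, where it is stated to be unresolved:
\begin{quote}
\emph{Is there a graph $G$ with $G\notin DP_\approx$ and $G\notin DP_<$?}
\end{quote}
For such a graph the answer to ``is the trivial cover the worst one?'' changes infinitely often as $m$ grows. We show that this happens.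

\begin{theorem}\label{thm:four}
There is a connected graph $G$ such that, for all sufficiently large $m$, $P_{DP}(G,m)<P(G,m)$ if and only if $4\mid m$. Hence $G\notin DP_\approx$ and $G\notin DP_<$. Moreover, $P_{DP}(G,\cdot)$ is not eventually equal to a polynomial.
\end{theorem}

A set $S\subseteq\mathbb N$ is \emph{eventually periodic} if there is $N\in\mathbb N$ such that, for all sufficiently large $m$, $m\in S$ if and only if $m+N\in S$.

\begin{theorem}\label{thm:periodic}
For every eventually periodic set $S\subseteq\mathbb N$ there is a graph $G$ such that, for all sufficiently large $m$, $P_{DP}(G,m)<P(G,m)$ if and only if $m\in S$.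
\end{theorem}

Both theorems are deduced from a result that converts a question about permutation actions of a group into a question about DP color functions. An \emph{action} of a group $\Gamma$ on a finite set $\Omega$ is a homomorphism $\Gamma\to\operatorname{Sym}(\Omega)$; permutations are composed from right to left. Given an action and $g\in\Gamma$, we write $d_g$ for the number of points moved by $g$, and we say that $g$ is \emph{fixed-point-free} if $d_g=|\Omega|$.

\begin{definition}\label{def:admissible}
An \emph{admissible system} consists of a finite presentation $\Gamma=\langle X\mid R\rangle$, with $X\neq\emptyset$ and all relators nonempty words, together with nonempty words $r,b_1,\dots,b_s$ $(s\ge1)$ in $X^{\pm1}$ such that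
\begin{itemize}
\item[$(*)$] in every action of $\Gamma$ on a finite set in which $r$ acts trivially, all $b_i$ act trivially.
\end{itemize}
Its \emph{spectrum} $\operatorname{Spec}$ is the set of all $m\in\mathbb N$ for which $\Gamma$ has an action on $[m]$ with $r$ acting as a transposition and every $b_i$ fixed-point-free.
\end{definition}

\begin{theorem}\label{thm:realization}
For every admissible system there are a connected graph $G$ and an integer $M$ such that, for all $m\ge M$, $P_{DP}(G,m)<P(G,m)$ if and only if $m\in\operatorname{Spec}$.
\end{theorem}

Section~\ref{sec:expansion} expresses $P_{DP}(G,\mathcal H)-P(G,m)$ through the permutations of colors that $\mathcal H$ induces around cycles. Section~\ref{sec:models} works out two small examples that contain the mechanism and explain Definition~\ref{def:admissible}. Sections~\ref{sec:graph} and~\ref{sec:realization} prove Theorem~\ref{thm:realization}, and Sections~\ref{sec:four} and~\ref{sec:periodic} construct the admissible systems for Theorems~\ref{thm:four} and~\ref{thm:periodic}.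

We use the following facts about permutations of a finite set.
\begin{itemize}
\item[(P1)] $d_g=d_{g^{-1}}=d_{hgh^{-1}}$ and $d_{gh}\le d_g+d_h$. Also $d_g\neq1$, and $d_g=2$ exactly when $g$ is a transposition. A point fixed by $g_1,\dots,g_k$ is fixed by the group that they generate.
\item[(P2)] Two permutations are conjugate if and only if they have the same cycle type.
\item[(P3)] If $\alpha$ and $\gamma$ lie in different cycles of $g$ (fixed points count as cycles), then multiplying $g$ by the transposition $(\alpha\ \gamma)$, on either side, merges these two cycles into one and leaves the other cycles unchanged.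
\item[(P4)] A cycle of length $c$ has sign $(-1)^{c-1}$, and a commutator $[g,h]=ghg^{-1}h^{-1}$ is an even permutation.
\end{itemize}

\section{Holonomy and an expansion of the number of colorings}\label{sec:expansion}

An $m$-fold cover is \emph{full} if all its matchings are perfect. Any matching between two sets of size $m$ extends to a perfect one, and adding edges to $H$ creates no independent sets. So $P_{DP}(G,m)$ is the minimum of $P_{DP}(G,\mathcal H)$ over full $m$-fold covers, and from now on all covers are full.

For an edge $uv$ let $\phi_{uv}\colon L(u)\to L(v)$ be the bijection given by the matching; thus $\phi_{vu}=\phi_{uv}^{-1}$. An $\mathcal H$-coloring is a choice of $x_v\in L(v)$ for all $v$ such that no edge $uv$ is \emph{matched}, that is, satisfies $\phi_{uv}(x_u)=x_v$. For a walk $\gamma=v_0v_1\cdots v_\lambda$ let $\phi_\gamma\colon L(v_0)\to L(v_\lambda)$ be the composition of the bijections along $\gamma$. Then $\phi_{\gamma\gamma'}=\phi_{\gamma'}\circ\phi_\gamma$, the reversed walk $\gamma^{-1}$ has $\phi_{\gamma^{-1}}=\phi_\gamma^{-1}$, and $\phi_\gamma$ does not change when a \emph{backtrack} $uvu$ is replaced by $u$. If $\gamma$ is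 a closed walk at $v$, the permutation $\phi_\gamma$ of $L(v)$ is its \emph{holonomy}. In the trivial cover all holonomies are trivial.

A \emph{cluster} is a nonempty set $C$ of edges of $G$ such that the graph $(V(C),C)$ is connected, where $V(C)$ is the set of endpoints of edges of $C$. A cycle is a cluster. For $v\in V(C)$ let $d_C$ be the number of $x\in L(v)$ that are moved by the holonomy of some closed walk at $v$ in $C$. Thus $0\le d_C\le m$.

\begin{lemma}\label{lem:dC}
Let $C$ be a cluster.
\begin{itemize}
\item[(a)] The number of choices $(x_a)_{a\in V(C)}$, $x_a\in L(a)$, for which all edges of $C$ are matched is $m-d_C$. In particular $d_C$ does not depend on $v$.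
\item[(b)] If $C$ is a cycle, $d_C$ is the number of points moved by the holonomy of a walk once around $C$.
\item[(c)] $d_C\le\sum_Z d_Z$, summed over the cycles $Z\subseteq C$. In particular $d_C=0$ if $C$ is a tree.
\end{itemize}
\end{lemma}

\begin{proof}
Fix a spanning tree of $C$, let $\tau_a$ be the tree path from $v$ to $a$, and put $\lambda_{ab}=\tau_a\,(ab)\,\tau_b^{-1}$ for $ab\in C$. If all edges of $C$ are matched, then $\phi_\gamma(x_v)=x_a$ for every walk $\gamma$ in $C$ from $v$ to $a$; so the choice is determined by $x_v$, and $x_v$ is fixed by all holonomies at $v$. Conversely, let $x\in L(v)$ be fixed by the holonomies of all $\lambda_{ab}$, and put $x_a=\phi_{\tau_a}(x)$. The equation $\phi_{\lambda_{ab}}(x)=x$ says that $\phi_{ab}(x_a)=x_b$, so all edges are matched. This proves (a), and it shows that $d_C$ is the number of points moved by at least one $\phi_{\lambda_{ab}}$.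

If $ab$ is a tree edge, $\lambda_{ab}$ reduces to the constant walk by deleting backtracks. Otherwise it reduces to $\alpha\zeta\alpha^{-1}$, where $\zeta$ goes once around the cycle $Z$ that $ab$ closes in the tree, so $\phi_{\lambda_{ab}}=\phi_\alpha^{-1}\phi_\zeta\phi_\alpha$ moves as many points as $\phi_\zeta$. If $C$ is a cycle there is one non-tree edge, which gives (b). In general, different non-tree edges close different cycles, which gives (c).
\end{proof}

\begin{lemma}\label{lem:expansion}
For every full $m$-fold cover $\mathcal H$ of $G$,
\begin{equation}\label{eq:expansion}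
P_{DP}(G,\mathcal H)-P(G,m)=\sum_{j\ge1}\ \sum_{\{C_1,\dots,C_j\}}\ \prod_{i=1}^{j}\bigl((-1)^{|C_i|+1}d_{C_i}\bigr)\;P\Bigl(G-\bigcup_{i=1}^{j}V(C_i),\,m\Bigr),
\end{equation}
where the inner sum is over all sets of $j$ pairwise vertex-disjoint clusters, and the graph with no vertices has chromatic polynomial $1$.
\end{lemma}

\begin{proof}
Apply inclusion--exclusion to the events ``the edge $e$ is matched.'' For $A\subseteq E(G)$, the choices with all edges of $A$ matched are made independently on the components of $(V(G),A)$, so Lemma~\ref{lem:dC}(a) gives
\[
P_{DP}(G,\mathcal H)=\sum_{A\subseteq E(G)}(-1)^{|A|}\prod_{K}(m-d_K),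
\]
where $K$ runs over the components of $(V(G),A)$ and $d_K=0$ for an isolated vertex. For the trivial cover of any graph $G'$ this reads
\begin{equation}\label{eq:subgraph}
P(G',m)=\sum_{A'\subseteq E(G')}(-1)^{|A'|}m^{c(A')},
\end{equation}
with $c(A')$ the number of components of $(V(G'),A')$. Expand each product $\prod_K(m-d_K)$ by selecting the set $\{C_1,\dots,C_j\}$ of components with at least one edge that contribute the factor $-d_{C_i}$; all other components contribute $m$. For a fixed selection put $U=\bigcup V(C_i)$. The sets $A$ that have $C_1,\dots,C_j$ among their components are the sets $C_1\cup\dots\cup C_j\cup A'$ with $A'\subseteq E(G-U)$ arbitrary, and the other components are those of $(V(G)\setminus U,A')$. By \eqref{eq:subgraph} the sum over $A'$ is $P(G-U,m)$. The empty selection gives $P(G,m)$.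
\end{proof}

The number of terms in \eqref{eq:expansion} depends only on $G$, and the cover enters only through the numbers $d_C\in\{0,\dots,m\}$. Since the minimum defining $P_{DP}(G,m)$ runs over a different set of covers for each $m$, all estimates must be uniform in the cover. \emph{Throughout the paper, constants in $O(\cdot)$ and the threshold in ``for large $m$'' depend only on $G$, never on $m$ or on the cover.}

\begin{lemma}\label{lem:ratio}
For $U\subseteq V(G)$ let $i(U)$ be the number of edges of $G$ with at least one endpoint in $U$. For large $m$ we have $P(G,m)>0$ and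
\begin{equation}\label{eq:ratio}
\frac{P(G-U,m)}{P(G,m)}=m^{-|U|}\Bigl(1+\frac{i(U)}{m}+O(m^{-2})\Bigr).
\end{equation}
\end{lemma}

\begin{proof}
Let $G'$ have $n'$ vertices. In \eqref{eq:subgraph} the empty set has $n'$ components, a single edge leaves $n'-1$, and two or more edges of a simple graph leave at most $n'-2$. So $P(G',m)=m^{n'}\bigl(1-|E(G')|/m+O(m^{-2})\bigr)$. Apply this to $G-U$ and $G$, and use $|E(G)|-|E(G-U)|=i(U)$.
\end{proof}

We write $F=P_{DP}(G,\mathcal H)$ and $P=P(G,m)$, and we call the summands of \eqref{eq:expansion} divided by $P$ the \emph{terms} of $(F-P)/P$; a term with $j=1$ is \emph{simple}, a term with $j\ge2$ is \emph{multiple}. By \eqref{eq:ratio}, for large $m$ the term of $\{C_1,\dots,C_j\}$ has absolute value at most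
\begin{equation}\label{eq:bound}
2\prod_{i=1}^{j}d_{C_i}\,m^{-|V(C_i)|}.
\end{equation}

\begin{example}\label{ex:cycles}
If $G$ is a forest, all $d_C$ vanish, so $F=P$ for every full cover. If $G=C_n$ is a cycle, the only cluster that is not a tree is $C_n$ itself, and \eqref{eq:expansion} gives $F=P+(-1)^{n+1}d$, where $d$ is the number of colors moved by the holonomy around the cycle. Every permutation occurs as this holonomy: change the trivial cover on one edge. Hence $P_{DP}(C_n,m)=P(C_n,m)$ for odd $n$, while $P_{DP}(C_n,m)=P(C_n,m)-m$ for even $n$ and $m\ge2$. Twisting an odd cycle creates colorings, and twisting an even cycle destroys them.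
\end{example}

Formula \eqref{eq:expansion} suggests that every graph should lie in $DP_\approx$ or in $DP_<$. Take a full cover and add new colors, each matched to itself along every edge. The numbers $d_C$ do not change, so along this family of covers $F-P$ is a polynomial in $m$, and its sign is eventually constant. If that sign is negative for one such family, then $G\in DP_<$; if it is never negative, one expects $G\in DP_\approx$. The gap in this reasoning is that a cover may beat the trivial cover only because some $d_C$ \emph{equals} $m$. This property is destroyed by adding a color, and fixed-point-free permutations with extra constraints exist only for some $m$: a fixed-point-free involution needs $m$ even. The task is to build a graph in which nothing short of such a cover beats the trivial one.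

\section{Two model computations}\label{sec:models}

\subsection*{Four disjoint cycles: the balance}
By \eqref{eq:ratio}, twisting a $5$-cycle changes $(F-P)/P$ by about $+d\,m^{-5}$ and twisting a $6$-cycle changes it by about $-e\,m^{-6}$, where $d$ and $e$ are the numbers of moved colors. The smallest possible gain, $d=2$, is $2m^{-5}$; the largest possible loss, $e=m$, is $m^{-5}$. So one $5$-cycle carrying a transposition is balanced to first order by two $6$-cycles carrying fixed-point-free permutations, and lower-order terms decide.

Let $G_0$ be the disjoint union of $C_5$, $C_6$, $C_6$ and $C_7$, with holonomies moving $d$, $e_1$, $e_2$ and $f$ colors. Put $P_k=P(C_k,m)$, so $1/P_k=m^{-k}(1+k/m+O(m^{-2}))$. By Example~\ref{ex:cycles},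
\[
\frac FP=\Bigl(1+\frac d{P_5}\Bigr)\Bigl(1-\frac{e_1}{P_6}\Bigr)\Bigl(1-\frac{e_2}{P_6}\Bigr)\Bigl(1+\frac f{P_7}\Bigr).
\]
Each of the four fractions is $O(m^{-4})$, so products of two or more are $O(m^{-8})$, and
\[
\Phi:=m^6\,\frac{F-P}{P}=d\,(m+5)-(e_1+e_2)\Bigl(1+\frac6m\Bigr)+\frac fm+O\Bigl(\frac{1+d}{m}\Bigr).
\]
In $G_0$ the holonomies are independent, the adversary takes $d=f=0$ and $e_1=e_2=m$, and $G_0\in DP_<$. Suppose instead that the adversary had to choose an action of a group $\Gamma$ on $[m]$, that the $5$-cycle carried an element $r$ and the other three cycles an element $b$, and that $(*)$ held. If $d_r=0$, then $d_b=0$ and $F=P$. If $d_r\ge3$, then $\Phi\ge(d_r-2)m+5d_r-12-O(d_r/m)>0$. If $d_r=2$ and $b$ has $\delta$ fixed points, then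
\[
\Phi=2(m+5)-2(m-\delta)\Bigl(1+\frac6m\Bigr)+\frac{m-\delta}m+O\Bigl(\frac1m\Bigr)=2\delta-1+\frac{11\delta}{m}+O\Bigl(\frac1m\Bigr),
\]
which for large $m$ is negative exactly when $\delta=0$. So the adversary would win exactly for $m\in\operatorname{Spec}$. The $7$-cycle is a tie-breaker: without it the constant would be $2\delta-2$, and for $\delta=1$ the sign would be hidden in the error term.

\subsection*{The wheel: triangles impose relations}
It remains to force the adversary to use an action of $\Gamma$. Triangles do this, because twisting a triangle gains $d\,m^{-3}$, which is more than longer cycles can lose. Let $W$ be the wheel consisting of a $4$-cycle (the rim) and a hub joined to its four vertices. Identify all $L(v)$ with $[m]$ by means of the four spokes, so that the spokes carry the identity and the rim edges carry permutations $\sigma_1,\dots,\sigma_4$. The four triangles $T_1,\dots,T_4$ have $d_{T_i}=d_{\sigma_i}$; let $D_3$ be their sum. Every holonomy lies in the group generated by the $\sigma_i$, so $d_C\le D_3$ for all $C$ by (P1). In \eqref{eq:expansion}, a triangle contributes $+d_{T_i}\,m(m-1)$, since deleting it leaves one edge; a cluster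 with four or five vertices contributes at most $D_3m$ in absolute value; and two disjoint clusters containing cycles do not fit into five vertices. Hence $F-P\ge D_3\bigl(m(m-1)-O(m)\bigr)\ge0$, and $W\in DP_\approx$ although the rim is an even cycle. An adversary who wants $F<P$ must leave the triangles untwisted, and this forces the relation $\sigma_4\sigma_3\sigma_2\sigma_1=1$ around the rim.

In general, covers with untwisted triangles are actions of the fundamental group of the complex obtained by filling in triangles. So we build a triangulated complex with fundamental group $\Gamma$ and give it holes of lengths $5$, $6$, $7$ in the homotopy classes of $r$ and $b$. Two difficulties remain. The holes are no longer isolated cycles, so clusters slightly larger than a hole contribute to the second-order terms that decide the sign; they must be listed exactly. And an action may be nontrivial while $r$ and $b$ act trivially; then all holes of lengths $5$, $6$, $7$ are untwisted and longer cycles decide the sign. Holes of length $9$, one for each generator, take care of this.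

\section{The graph of an admissible system}\label{sec:graph}

\subsection*{Edge-path groups}
Let $\Delta$ be a connected $2$-dimensional simplicial complex; its $2$-simplices are called \emph{faces}. An \emph{elementary move} on a walk in the $1$-skeleton inserts or deletes a backtrack $uvu$ or the boundary $uvwu$ of a face, in place of a visit to $u$. We use the standard fact that the classes $[\gamma]$ of closed walks at a vertex $v$ modulo elementary moves form, under concatenation, a group canonically isomorphic to $\pi_1(\Delta,v)$. A closed walk is \emph{null-homotopic} if it can be reduced to a constant walk by elementary moves; then $\tau\gamma\tau^{-1}$ is null-homotopic together with $\gamma$, for any walk $\tau$ ending at the base point of $\gamma$. A cycle is null-homotopic if a walk once around it is. We also use the standard consequence of van Kampen's theorem that a wedge of circles labeled by $X$, with one disc attached along each word in $R$, has fundamental group $\langle X\mid R\rangle$.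

\subsection*{The construction}
Fix an admissible system. We build a complex $\Delta$ from a rose and finitely many pieces, and $G$ will be its $1$-skeleton. The number $1260$ below is chosen divisible by $10$, $12$, $14$ and $18$, and the height $10$ keeps small clusters near a hole away from the rose.

\emph{The rose} $\Theta$ consists of $|X|$ oriented cycles of length $1260$, one for each generator, that share one vertex $v_0$. A nonempty word $w$ of length $|w|$ in $X^{\pm1}$ defines a closed walk $\theta_w$ at $v_0$ of length $B=1260\,|w|$, which runs through the cycles of the letters of $w$ in the directions given by the exponents. Its vertices are $\theta_w(i)$, $i\in\mathbb Z/B$, with $\theta_w(0)=v_0$.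

\emph{The collar} of $w$ has vertices $(i,h)$ for $i\in\mathbb Z/B$ and $0\le h\le10$, edges $(i,h)(i{+}1,h)$, $(i,h)(i,h{+}1)$, $(i,h)(i{+}1,h{+}1)$, and faces $\{(i,h),(i{+}1,h),(i{+}1,h{+}1)\}$ and $\{(i,h),(i,h{+}1),(i{+}1,h{+}1)\}$. It is the cylinder $(\mathbb R/B\mathbb Z)\times[0,10]$ with each unit square cut along a diagonal. The cycle formed by the vertices $(i,h)$ with fixed $h$ is \emph{layer $h$}.

\emph{The disc piece} of $w$ is a collar of $w$ together with an apex joined to all vertices of layer $10$, with faces $\{\text{apex},(i,10),(i{+}1,10)\}$. It is a triangulated disc bounded by layer $0$.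

\emph{The annulus piece} $(w,k)$, for $k\in\{5,6,7,9\}$, is a collar of $w$ together with a \emph{middle ring} $c_j$ $(j\in\mathbb Z/2k)$ and an \emph{inner ring} $a_i$ $(i\in\mathbb Z/k)$; see Figure~\ref{fig:annulus}. Put $g=B/2k$, an integer. The edges are $c_jc_{j+1}$; $c_j(i,10)$ for $jg\le i\le(j{+}1)g$; $a_ia_{i+1}$; and $a_ic_{2i-1}$, $a_ic_{2i}$, $a_ic_{2i+1}$. The faces are $\{c_j,(i,10),(i{+}1,10)\}$ for $jg\le i<(j{+}1)g$, $\{c_j,c_{j+1},((j{+}1)g,10)\}$, and $\{a_i,c_{2i-1},c_{2i}\}$, $\{a_i,c_{2i},c_{2i+1}\}$, $\{a_i,a_{i+1},c_{2i+1}\}$. The edges between two consecutive rings come in a cyclic order in which neighboring edges share an endpoint and span one of the listed faces, so the faces tile the band between the two rings. Hence the piece is a triangulated annulus bounded by layer $0$ and the inner ring, which is the hole.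

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.1]
\draw[very thick] (0,2.4) -- (9,2.4);
\draw (0,1.5) -- (9,1.5);
\draw (0,0.5) -- (9,0.5);
\draw (0,0) -- (9,0);
\foreach \i in {0,1,2} \draw ({3*\i},2.4) -- ({3*\i+1.5},1.5) -- ({3*\i+3},2.4);
\foreach \i in {0,1,2,3} {\draw ({3*\i},2.4) -- ({3*\i},1.5); \fill ({3*\i},2.4) circle (2pt) node[above] {$a_{\i}$};}
\foreach \j in {0,...,5} \foreach \t in {0,...,3} \draw[gray] ({1.5*\j},1.5) -- ({1.5*\j+0.5*\t},0.5);
\draw[gray] (9,1.5) -- (9,0.5);
\foreach \j in {0,...,6} \fill ({1.5*\j},1.5) circle (1.6pt) node[below left] {$c_{\j}$};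
\foreach \i in {0,...,17} \draw[gray] ({0.5*\i},0) -- ({0.5*\i+0.5},0.5);
\foreach \i in {0,...,18} {\draw[gray] ({0.5*\i},0) -- ({0.5*\i},0.5); \fill ({0.5*\i},0) circle (1pt); \fill ({0.5*\i},0.5) circle (1pt);}
\node[right] at (9.2,2.4) {inner ring};
\node[right] at (9.2,1.5) {middle ring};
\node[right] at (9.2,0.5) {layer $10$};
\node[right] at (9.2,0) {layer $9$};
\end{tikzpicture}
\caption{Part of an annulus piece near its hole, unrolled, with each vertex placed horizontally according to its angle around the annulus. All small triangles are faces. An edge of the inner ring (thick) advances by $1/k$ of a full turn, and every other edge by at most half of that. Each $c_j$ is joined to $g+1$ consecutive vertices of layer $10$; the picture shows $g=3$, while $g\ge70$ in the construction.}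
\label{fig:annulus}
\end{figure}

\emph{The complex $\Delta$} is obtained from $\Theta$ by attaching pieces, where a piece of the word $w$ is attached by identifying $(i,0)$ with $\theta_w(i)$ and each edge of layer $0$ with the corresponding edge of $\Theta$. All other vertices of a piece are \emph{new}. We attach one disc piece for each relator in $R$, and the annulus pieces
\begin{itemize}
\item $s$ copies of $(r,5)$;
\item two copies of $(b_i,6)$ for each $i=1,\dots,s$;
\item $2s-1$ copies of $(b_1,7)$;
\item one copy of $(x,9)$ for each $x\in X$.
\end{itemize}
For $s=1$ the holes of lengths $5,6,6,7$ are those of the model $G_0$. The \emph{interior} $A^\circ$ of a piece $A$ is the subgraph induced by its new vertices; $G-V(\Theta)$ is the disjoint union of the interiors. The \emph{height} of a vertex is $0$ on $\Theta$, $h$ on layer $h$, $11$ on apexes and middle rings, and $12$ on inner rings. The heights of adjacent vertices differ by at most $1$.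

\begin{lemma}\label{lem:pi1}
$\Delta$ is a finite connected simplicial complex, so $G$ is a finite connected simple graph and every face is bounded by a $3$-cycle of $G$. There is an isomorphism $\pi_1(\Delta,v_0)\cong\Gamma$ under which $[\theta_w]$ corresponds to $w$ for every word $w$.
\end{lemma}

\begin{proof}
Each piece is a connected simplicial complex before attaching, and only vertices of layer $0$ are identified. Consecutive vertices of $\theta_w$ are adjacent in $\Theta$, hence distinct. The neighbors of $(i,1)$ in layer $0$ are the consecutive vertices $(i{-}1,0)$ and $(i,0)$, so no loop or multiple edge arises. The faces that meet layer $0$ are $\{(i,0),(i{+}1,0),(i{+}1,1)\}$ and $\{(i,0),(i,1),(i{+}1,1)\}$; they keep three distinct vertices and are determined by their sets of new vertices. So $\Delta$ is a simplicial complex. Each annulus piece deformation retracts onto its layer $0$, so $\Delta$ deformation retracts onto the union of $\Theta$ and the disc pieces, a wedge of circles with one disc attached along each relator.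
\end{proof}

\subsection*{Winding}
We need to recognize which short cycles go around a hole. Let $A=(w,k)$ be an annulus piece before attaching. Assign angles in $\mathbb R/\mathbb Z$ to its vertices by $a_i\mapsto i/k$, $c_j\mapsto j/2k$, $(i,h)\mapsto i/B$, and assign to each oriented edge a real \emph{displacement} that lifts the difference of angles and changes sign with the orientation: $1/k$ for $a_ia_{i+1}$; $1/2k$ for $c_jc_{j+1}$; $\pm1/2k$ for $a_ic_{2i\pm1}$; $0$ for $a_ic_{2i}$; $(i-jg)/B\in[0,1/2k]$ for $c_j(i,10)$ with $jg\le i\le(j{+}1)g$; $1/B$ for $(i,h)(i{+}1,h)$ and $(i,h)(i{+}1,h{+}1)$; and $0$ for $(i,h)(i,h{+}1)$. Thus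
\begin{equation}\label{eq:displacement}
\begin{array}{l}
\text{edges of the inner ring have absolute displacement }1/k,\\
\text{all other edges have absolute displacement at most }1/2k.
\end{array}
\end{equation}
The \emph{winding} $\operatorname{wind}(\gamma)$ of a closed walk $\gamma$ in $A$ is the sum of the displacements along it. It is an integer, because the angle returns to its initial value.

\begin{lemma}\label{lem:winding}
Let $\gamma$ be a closed walk at a vertex $v$ in $A=(w,k)$ and let $\tau$ be a walk in $A$ from $(0,0)$ to $v$. Then the image of $\tau\gamma\tau^{-1}$ in $\Delta$ represents $w^{\operatorname{wind}(\gamma)}\in\Gamma$, and if $\operatorname{wind}(\gamma)=0$ then $\gamma$ is null-homotopic.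
\end{lemma}

\begin{proof}
A backtrack has winding $0$, and the boundary of a face has integer winding of absolute value at most $3/k<1$, hence $0$. So winding is a homomorphism $\pi_1(A,(0,0))\to\mathbb Z$. The group $\pi_1(A,(0,0))$ is infinite cyclic, generated by the walk $\theta$ around layer $0$ in the positive direction, and $\operatorname{wind}(\theta)=B\cdot\frac1B=1$. So the homomorphism is an isomorphism. Since $\operatorname{wind}(\tau\gamma\tau^{-1})=\operatorname{wind}(\gamma)=:n$, we get $[\tau\gamma\tau^{-1}]=[\theta]^{n}$ in $A$, and the image of $\theta$ in $\Delta$ is $\theta_w$. If $n=0$, then $\tau\gamma\tau^{-1}$ and hence $\gamma$ is null-homotopic.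
\end{proof}

The absolute value of the winding of a walk once around a cycle $Z\subseteq A^\circ$ does not depend on the starting point or direction; we say that $Z$ has winding $0$, $\pm1$, and so on.

\subsection*{Short cycles and small clusters}

\begin{lemma}\label{lem:short}
Let $Z$ be a cycle of $G$ of length at most $9$. Either $Z$ is null-homotopic in $\Delta$, or $Z$ lies in the interior of an annulus piece and has winding $\pm1$ there. Every cycle of length at most $4$ is null-homotopic.
\end{lemma}

\begin{proof}
Suppose that $Z$ meets $\Theta$ in a vertex $v$. All vertices of $Z$ are within distance $4$ of $v$, so they have height at most $4$, and $Z$ lies in the union $Y$ of $\Theta$ and all collars. The maps $(x,h)\mapsto(x,(1-t)h)$, $0\le t\le1$, of the cylinders fix layer $0$, so together they deformation retract $Y$ onto $\Theta$. At $t=1$ an edge $(i,h)(i,h{+}1)$ goes to a vertex and every other collar edge goes to an edge of $\Theta$. Hence a walk once around $Z$ from $v$ is homotopic to a closed walk in $\Theta$ of length at most $9$. The edges of this walk form a connected subgraph of $\Theta$ with fewer than $1260$ edges, that is, a tree, and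 a closed walk in a tree reduces to a constant walk by deleting backtracks.

If $Z$ misses $\Theta$, it lies in the interior of one piece. A disc piece is contractible, so there $Z$ is null-homotopic. In an annulus piece $(w,k)$, the winding of a cycle of length $\lambda$ is an integer of absolute value at most $\lambda/k\le\lambda/5$ by \eqref{eq:displacement}. For $\lambda\le9$ it is $0$ or $\pm1$, and for $\lambda\le4$ it is $0$. Winding $0$ implies null-homotopic by Lemma~\ref{lem:winding}.
\end{proof}

A cluster is \emph{small} if it has at most $9$ vertices. A small cluster \emph{wraps} an annulus piece $A$ if it contains a cycle that lies in $A^\circ$ and has winding $\pm1$. By Lemma~\ref{lem:short}, all cycles of a small cluster that wraps no annulus piece are null-homotopic. The next lemma lists the wrapping clusters that matter to second order. The middle ring has twice as many vertices as the inner ring precisely so that leaving the inner ring halves the speed, which makes this list short.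

\begin{lemma}\label{lem:wrap}
Let $C$ be a small cluster that wraps $A=(w,k)$. Then $C$ lies in $A^\circ$, so $A$ is the only piece wrapped by $C$, and there are $v\in V(C)$ and a walk $\tau$ from $v_0$ to $v$ such that the classes $[\tau\gamma\tau^{-1}]$ of closed walks $\gamma$ at $v$ in $C$ form the subgroup $\langle w\rangle$ of $\Gamma$. Moreover $|V(C)|\ge k$, and:
\begin{itemize}
\item[(a)] if $|V(C)|=k$, then $C$ is the inner ring;
\item[(b)] if $|V(C)|=k+1$, then $V(C)$ consists of the inner ring and one vertex of the middle ring; and if $k+1\le9$, then $\sum_C(-1)^{|C|}=(-1)^{k+1}\,3k$, summed over all clusters $C$ with $k+1$ vertices that wrap $A$.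
\end{itemize}
\end{lemma}

\begin{proof}
Let $Z\subseteq C$ be a cycle in $A^\circ$ of winding $\pm1$. If $Z$ were contained in the collar, its winding would be at most $9/B<1$ in absolute value. So $Z$ has a vertex of height at least $11$. Any two vertices of $C$ are joined by a path in $C$ of length at most $8$, so all vertices of $C$ have height at least $3$. Thus $C$ misses $\Theta$, and being connected it lies in $A^\circ$. Take $v$ on $Z$ and $\tau$ in $A$ from $(0,0)$ to $v$. The windings of closed walks at $v$ in $C$ form a subgroup of $\mathbb Z$ that contains $\pm1$, so they form all of $\mathbb Z$, and Lemma~\ref{lem:winding} gives the statement about $\langle w\rangle$.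

Let $Z$ have length $\lambda$ and let $\beta$ of its edges lie outside the inner ring. By \eqref{eq:displacement}, $1\le(\lambda-\beta)/k+\beta/2k$, that is,
\[
\beta\le2(\lambda-k).
\]
So $|V(C)|\ge\lambda\ge k$. If $\lambda=k$, then $\beta=0$ and $Z$ is the inner ring. Let $\lambda=k+1$, so $\beta\le2$. The inner ring has only $k$ edges, so $\beta\ne0$; and $\beta=1$ would mean that the cycle $Z$ properly contains the inner ring, which is impossible. So $\beta=2$, and $Z$ contains $k-1$ edges of the inner ring, which form a path through all $k$ of its vertices. In both cases $V(Z)$ contains all vertices of the inner ring.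

(a) If $|V(C)|=k$, then $\lambda=k$ and $Z$ is the inner ring. It is an induced cycle of $G$, so $C=Z$.

(b) If $|V(C)|=k+1$, then $\lambda\in\{k,k+1\}$, so $V(C)$ consists of the inner ring and one further vertex. This vertex is adjacent to the inner ring because $C$ is connected, so it is some $c_j$. We list the wrapping clusters on this vertex set.

Let $j=2i$. The only neighbor of $c_{2i}$ on the inner ring is $a_i$, so the only cycle on $V(C)$ is the inner ring, and $C$ is the inner ring together with the edge $a_ic_{2i}$. Its sign is $(-1)^{k+1}$.

Let $j=2i+1$. The neighbors of $c=c_{2i+1}$ on the inner ring are $a_i$ and $a_{i+1}$, so $G[V(C)]$ has $k+2$ edges. A cluster with $k+1$ vertices has at least $k$ edges, and with exactly $k$ edges it is a tree and does not wrap. The cluster with all $k+2$ edges contains the inner ring and wraps; its sign is $(-1)^k$. There remain the clusters obtained by omitting one edge. Omitting $ca_i$ or $ca_{i+1}$ keeps the inner ring. Omitting $a_ia_{i+1}$ leaves a cycle of length $k+1$ and winding $(k-1)/k+2/2k=1$. These three clusters wrap, with sign $(-1)^{k+1}$. Omitting any other edge of the inner ring leaves the face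 boundary $a_ia_{i+1}c$, of winding $0$, as the only cycle, so the cluster does not wrap. The signs add up to $(-1)^k+3(-1)^{k+1}=2(-1)^{k+1}$.

There are $k$ even and $k$ odd values of $j$, so the total is $(-1)^{k+1}(k+2k)$.
\end{proof}

\section{Proof of the realization theorem}\label{sec:realization}

Let $G$ be the graph of Section~\ref{sec:graph}, let $m$ be large and let $\mathcal H$ be a full $m$-fold cover of $G$. Put $D_3=\sum_Td_T$, summed over all $3$-cycles $T$ of $G$, whether or not they bound faces. The cover is \emph{flat} if $D_3=0$.

\subsection*{Covers with a twisted triangle}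

\begin{lemma}\label{lem:nonflat}
If $\mathcal H$ is not flat, then $F>P$.
\end{lemma}

\begin{proof}
As in the wheel, we bound the other $d_C$ by $D_3$ where possible. Let $N$ be a number of elementary moves that suffices to reduce a walk once around any null-homotopic cycle of $G$ to a constant walk; $N$ exists and depends only on $G$ because $G$ has finitely many cycles. A backtrack does not change the holonomy. If a closed walk $\alpha\beta$ is changed to $\alpha\,\partial\,\beta$, where $\partial$ runs around a face bounded by the $3$-cycle $T$, then
\[
\phi_{\alpha\partial\beta}=\phi_\beta\phi_\partial\phi_\alpha=\phi_{\alpha\beta}\circ(\phi_\alpha^{-1}\phi_\partial\phi_\alpha),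
\]
and the last factor moves $d_T\le D_3$ points. By (P1), each move changes the number of moved points by at most $D_3$. So $d_Z\le ND_3$ for every null-homotopic cycle $Z$. By Lemmas~\ref{lem:dC}(c) and~\ref{lem:short}, every cluster $C$ is of one of two kinds: either all its cycles are null-homotopic and $d_C=O(D_3)$, or it contains a cycle of length at least $5$ that is not null-homotopic, and then $|V(C)|\ge5$ and $d_C\le m$.

A cluster with $d_C>0$ contains a cycle, so it has at least three vertices, and if it has exactly three it is a $3$-cycle $T$. The term of $T$ is $+d_TP(G-V(T),m)/P\ge\frac12d_Tm^{-3}$. By \eqref{eq:bound}, every other simple term is $O(D_3m^{-4})$ for a cluster of the first kind and $O(m\cdot m^{-5})$ for a cluster of the second kind. In a nonzero multiple term, one factor $d_Cm^{-|V(C)|}$ of \eqref{eq:bound} is $O(D_3m^{-3}+m^{-4})$ and each other factor is at most $m\cdot m^{-3}$, so the term is $O(D_3m^{-5}+m^{-6})$. Since $D_3\ge1$,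
\[
\frac{F-P}P\ge\frac12D_3m^{-3}-O\bigl(D_3m^{-4}+m^{-4}\bigr)\ge D_3m^{-3}\Bigl(\frac12-O\Bigl(\frac1m\Bigr)\Bigr)>0 .\qedhere
\]
\end{proof}

This is where the holes must have length at least $5$: a fixed-point-free holonomy around a hole of length $4$ would contribute about $-m\cdot m^{-4}$, of the same order as a triangle that carries a transposition.

\subsection*{Flat covers are actions of $\Gamma$}

\begin{lemma}\label{lem:flat}
If $\mathcal H$ is flat, then $[\gamma]\mapsto\phi_\gamma^{-1}$ is an action of $\Gamma=\pi_1(\Delta,v_0)$ on the $m$-element set $L(v_0)$, and for this action and every cluster $C$: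
\begin{itemize}
\item[(a)] $d_C=0$ if all cycles of $C$ are null-homotopic; hence $d_C>0$ implies $|V(C)|\ge5$, and a small cluster with $d_C>0$ wraps an annulus piece;
\item[(b)] $d_C=d_w$ if $C$ is small and wraps $(w,k)$;
\item[(c)] $d_C\le D_X:=\sum_{x\in X}d_x$.
\end{itemize}
Conversely, every action of $\Gamma$ on $[m]$ arises in this way from a flat cover.
\end{lemma}

\begin{proof}
Faces are bounded by $3$-cycles, whose holonomies are trivial, so elementary moves do not change holonomies. Thus $\phi_\gamma$ depends only on $[\gamma]$, and $\phi_{\gamma\gamma'}^{-1}=\phi_\gamma^{-1}\phi_{\gamma'}^{-1}$ shows that we have a homomorphism. Null-homotopic cycles have $d_Z=0$, so (a) follows from Lemmas~\ref{lem:dC}(c) and~\ref{lem:short}. If $v\in V(C)$ and $\tau$ is a walk from $v_0$ to $v$, then $\phi_{\tau\gamma\tau^{-1}}=\phi_\tau^{-1}\phi_\gamma\phi_\tau$ for closed walks $\gamma$ at $v$. So $d_C$ is the number of points of $L(v_0)$ moved by some element of the subgroup of $\Gamma$ formed by the classes $[\tau\gamma\tau^{-1}]$ with $\gamma$ in $C$. In (b) this subgroup is $\langle w\rangle$ for the $\tau$ of Lemma~\ref{lem:wrap}, and a point is moved by some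 power of $w$ exactly when it is moved by $w$. In (c), a point moved by some element of $\Gamma$ is moved by some $x\in X$, by (P1).

Conversely, let $\rho\colon\Gamma\to\operatorname{Sym}([m])$ be an action. Fix a spanning tree of $G$ with tree paths $\tau_v$ from $v_0$ to $v$, identify each $L(v)$ with $[m]$, and put $\phi_{uv}=\rho([\tau_u\,(uv)\,\tau_v^{-1}])^{-1}$ for each edge $uv$. Reversing the edge reverses the closed walk, so $\phi_{vu}=\phi_{uv}^{-1}$, and this defines a full cover. By induction on the length, $\phi_\gamma=\rho([\tau_u\gamma\tau_v^{-1}])^{-1}$ for every walk $\gamma$ from $u$ to $v$. For closed walks at $v_0$ this says $\phi_\gamma^{-1}=\rho([\gamma])$. All $3$-cycles of $G$, including those that bound no face, are null-homotopic by Lemma~\ref{lem:short}, so their holonomies are trivial and the cover is flat.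
\end{proof}

\subsection*{The sign of $F-P$ for a flat cover}
The inner ring of an annulus piece $(w,k)$ meets $4k$ edges: its own $k$ edges and $3k$ edges to the middle ring. The clusters with one more vertex cancel $3k$ of these, so that to second order the hole behaves like an isolated $k$-cycle, and we recover the formula of the model $G_0$.

\begin{lemma}\label{lem:Phi}
There is a constant $c$ depending only on $G$ such that, for every flat cover, $\Phi=m^6(F-P)/P$ satisfies
\begin{equation}\label{eq:Phi}
\Phi=s\,d_r\,(m+5)-2\Bigl(1+\frac6m\Bigr)\sum_{i=1}^sd_{b_i}+(2s-1)\frac{d_{b_1}}m+\varepsilon,\qquad|\varepsilon|\le c\,\frac{1+d_r}m .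
\end{equation}
\end{lemma}

\begin{proof}
By Lemmas~\ref{lem:flat}(a) and~\ref{lem:wrap}, a nonzero term is of exactly one of three types: the simple term of a small cluster that wraps a unique annulus piece, the simple term of a cluster with at least $10$ vertices, or a multiple term.

Fix a piece $(w,k)$ with $k\in\{5,6,7\}$. All small clusters that wrap it have $d_C=d_w$. By Lemma~\ref{lem:wrap}(a) and \eqref{eq:ratio}, the only one with $k$ vertices is the inner ring, with term $(-1)^{k+1}d_wm^{-k}\bigl(1+4k/m+O(m^{-2})\bigr)$. By Lemma~\ref{lem:wrap}(b), the terms $(-1)^{|C|+1}d_wm^{-k-1}(1+O(1/m))$ of those with $k+1$ vertices add up to $-(-1)^{k+1}3k\,d_wm^{-k-1}+O(d_wm^{-k-2})$. Those with more vertices have terms $O(d_wm^{-k-2})$. The total contribution of the piece to $(F-P)/P$ is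
\[
(-1)^{k+1}d_w\,m^{-k}\Bigl(1+\frac km+O(m^{-2})\Bigr).
\]
Multiply by $m^6$ and use $d_{b_i}\le m$. A piece $(r,5)$ contributes $d_r(m+5)+O(d_r/m)$ to $\Phi$; a piece $(b_i,6)$ contributes $-d_{b_i}(1+6/m)+O(1/m)$; a piece $(b_1,7)$ contributes $d_{b_1}/m+O(1/m)$. Summing over the $s$, $2s$ and $2s-1$ pieces gives the main terms of \eqref{eq:Phi}.

By \eqref{eq:bound}, the small clusters that wrap a piece $(x,9)$ have terms $O(m\cdot m^{-9})$, and clusters with at least $10$ vertices have terms $O(m\cdot m^{-10})$. In a nonzero multiple term each cluster has at least $5$ vertices, so the term is $O\bigl((m\cdot m^{-5})^j\bigr)=O(m^{-8})$. All these contribute $O(m^{-2})$ to $\Phi$.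
\end{proof}

When $r$ and all $b_i$ act trivially, \eqref{eq:Phi} reduces to $\Phi=\varepsilon$ and says nothing about the sign. The holes of length $9$ are long enough to be invisible in \eqref{eq:Phi}, but now they are the shortest twisted cycles; they are odd, and since they carry the generators, their total twist $D_X$ bounds every $d_C$.

\begin{lemma}\label{lem:rtrivial}
If $\mathcal H$ is flat and $d_r=0$, then $F\ge P$.
\end{lemma}

\begin{proof}
By $(*)$, $d_{b_i}=0$ for all $i$. A small cluster with $d_C>0$ wraps a piece $(w,k)$ with $d_w=d_C>0$, which must be some $(x,9)$. By Lemma~\ref{lem:wrap} it has exactly $9$ vertices and is the inner ring of that piece. The term of this ring is $(-1)^{10}d_xm^{-9}(1+O(1/m))$, and these terms add up to $D_Xm^{-9}(1+O(1/m))$. By \eqref{eq:bound} and Lemma~\ref{lem:flat}(c), the other simple terms are $O(D_Xm^{-10})$. In a nonzero multiple term every cluster has at least $9$ vertices; bounding one $d_{C_i}$ by $D_X$ and the others by $m$ gives $O(D_Xm^{j-1}m^{-9j})=O(D_Xm^{-17})$. So $(F-P)/P\ge D_Xm^{-9}(1-O(1/m))\ge0$.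
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:realization}]
We show that, for large $m$, a full cover has $F<P$ if and only if it is flat and, in its action, $r$ is a transposition and all $b_i$ are fixed-point-free. By Lemmas~\ref{lem:nonflat} and~\ref{lem:rtrivial} and since $d_r\ne1$, it remains to consider flat covers with $d_r\ge2$.

Let $d_r\ge3$. Then $d_r-2\ge d_r/3$, $s\le sd_r/3$ and $1+d_r\le2d_r$. Using $d_{b_i}\le m$ in \eqref{eq:Phi},
\[
\Phi\ge s(d_r-2)m-12s-c\,\frac{1+d_r}m\ge d_r\Bigl(\frac{sm}3-4s-\frac{2c}m\Bigr)>0 .
\]

Let $d_r=2$, so that $r$ is a transposition and $|\varepsilon|\le3c/m$. Let $\delta_i=m-d_{b_i}$ be the number of fixed points of $b_i$ and put $\delta=\sum_i\delta_i$. The three main terms of \eqref{eq:Phi} are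
\[
2sm+10s,\qquad -2sm+2\delta-12s+\frac{12\delta}m,\qquad (2s-1)-\frac{(2s-1)\delta_1}m,
\]
so
\[
\Phi=2\delta-1+\frac{12\delta-(2s-1)\delta_1}m+\varepsilon .
\]
If $\delta\ge1$, then $2\delta-1\ge\delta$ and $\delta_1\le\delta$ give $\Phi\ge\delta(1-2s/m)-3c/m>0$. If $\delta=0$, that is, if all $b_i$ are fixed-point-free, then $\Phi\le-1+3c/m<0$. This proves the claim.

By Lemma~\ref{lem:flat}, a flat $m$-fold cover with $r$ a transposition and all $b_i$ fixed-point-free exists if and only if $m\in\operatorname{Spec}$. Since $P_{DP}(G,m)$ is the minimum of $F$ over full covers, the theorem follows.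
\end{proof}

\begin{remark}
The number $2s-1$ of holes of length $7$ moves the constant term from $-2s$ to $-1$, strictly between the cases $\delta=0$ and $\delta=1$. Condition $(*)$ was used only in Lemma~\ref{lem:rtrivial}, and it cannot be dropped. If $(*)$ fails, some action on a finite set has $d_r=0$ and $\sum_id_{b_i}\ge2$, and adding fixed points gives such an action on $[m]$ for every large $m$. Lemmas~\ref{lem:flat} and~\ref{lem:Phi} do not use $(*)$, and \eqref{eq:Phi} gives $\Phi\le-\sum_id_{b_i}+c/m<0$ for $m\ge 2s$ large. So $G\in DP_<$ whatever the spectrum is.
\end{remark}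

\section{A system whose spectrum is the set of multiples of four}\label{sec:four}

An admissible system with infinite spectrum must reconcile two demands: $b$ acts trivially when $r$ does, yet $b$ can move arbitrarily many points when $r$ moves only two. The obvious way to ensure $(*)$, making $b$ a product of some number $N$ of conjugates of $r^{\pm1}$ in $\Gamma$, fails: then $d_b\le2N$ whenever $r$ is a transposition, and the spectrum is finite. So $(*)$ must hold for a reason that uses the finiteness of the set acted on. The word $r=z^{-2}tzt^{-1}$ provides one. If it acts trivially on a finite set, $z$ must have odd order; but an $m$-cycle $z$ with $m$ even differs from being conjugate to $z^2$ by a single transposition.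

\begin{lemma}\label{lem:r}
Let $z,t,y$ be permutations of a finite set and $r=z^{-2}tzt^{-1}$.
\begin{itemize}
\item[(a)] If $r=1$ and $[y,z^2]=1$, then $[z,y]=1$.
\item[(b)] If $z$ acts as $x\mapsto x+1$ on a subset $\mathbb Z/n$ with $n$ even and fixes all other points, then $t$ can be chosen so that $r$ is the transposition $(0\ 1)$ of $\mathbb Z/n$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) From $tzt^{-1}=z^2$ we see that $z$ and $z^2$ have the same order $o$. The order of $z^2$ is $o/\gcd(o,2)$, so $o$ is odd and $z=(z^2)^{(o+1)/2}$. Since $y$ commutes with $z^2$, it commutes with $z$.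

(b) On $\mathbb Z/n$ the permutation $z^2$ has two cycles, the even and the odd residues. By (P3), $z^2(0\ 1)$ is an $n$-cycle on $\mathbb Z/n$ that fixes all other points. By (P2) there is $t$ with $tzt^{-1}=z^2(0\ 1)$, and then $r=(0\ 1)$.
\end{proof}

Part (a) suggests taking $b=[z,y]$ and imposing $[y,z^2]=1$. The arithmetic condition on $m$ comes from one more relation, $b^2=1$, and from the parity of a commutator.

\begin{proposition}\label{prop:four}
The presentation $\Gamma=\langle z,t,y\mid[y,z^2]=1,\ [z,y]^2=1\rangle$ with $r=z^{-2}tzt^{-1}$, $s=1$ and $b=b_1=[z,y]$ is an admissible system with spectrum $\{m\in\mathbb N:4\mid m\}$.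
\end{proposition}

\begin{proof}
Condition $(*)$ is Lemma~\ref{lem:r}(a).

Let $m\in\operatorname{Spec}$. Since $b^2=1$ and $b$ is fixed-point-free, $b$ acts as a product of $m/2$ disjoint transpositions. By (P4) it is even, so $m/2$ is even.

Let $4\mid m$. On $\mathbb Z/m$ put $z(x)=x+1$, and $y(x)=x+m/2$ for even $x$, $y(x)=x$ for odd $x$. Since $m/2$ is even, $y$ preserves parity; it is an involution, and $y(x+2)=y(x)+2$, so $[y,z^2]=1$. The conjugate $zyz^{-1}\colon x\mapsto y(x-1)+1$ adds $m/2$ to odd $x$ and fixes even $x$. Hence $b=(zyz^{-1})y^{-1}$ adds $m/2$ to every $x$: it is fixed-point-free and $b^2=1$. The generator $t$ occurs in no relation, and Lemma~\ref{lem:r}(b) gives a $t$ with $r=(0\ 1)$.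
\end{proof}

\begin{example}
For $m=4$ we have $z=(0\ 1\ 2\ 3)$, $z^2=(0\ 2)(1\ 3)$, $y=(0\ 2)$, $zyz^{-1}=(1\ 3)$ and $b=(1\ 3)(0\ 2)$. Next $z^2(0\ 1)=(0\ 3\ 1\ 2)$, which is $tzt^{-1}$ for $t=(1\ 3\ 2)$, so $r=(0\ 1)$. For $m=6$ a fixed-point-free involution is a product of three transpositions and cannot be a commutator.
\end{example}

\begin{proof}[Proof of Theorem~\ref{thm:four}]
Apply Theorem~\ref{thm:realization} to the system of Proposition~\ref{prop:four}. For large $m$ the inequality $P_{DP}(G,m)\le P(G,m)$ is strict if $4\mid m$ and is an equality otherwise; both cases occur infinitely often, so $G\notin DP_\approx$ and $G\notin DP_<$. If $P_{DP}(G,m)$ were equal to a polynomial $Q(m)$ for all large $m$, then $Q$ would agree with $P(G,\cdot)$ at infinitely many integers, so $Q=P(G,\cdot)$, contradicting strictness at large multiples of $4$.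
\end{proof}

\section{Arbitrary residue classes}\label{sec:periodic}

To reach the residue class of $\kappa$ modulo $2q$ we change the system in two ways. First, we replace $[z,y]^2=1$ by $u^q=1$ for $u=[z,y]$ and require $u^{q/\ell}$ to be fixed-point-free for every prime $\ell\mid q$; this forces all cycles of $u$ to have length $q$, and parity forces their number to be even. This is why several words $b_i$ are allowed. Second, we add a set $K$ of exactly $\kappa$ points on which $u$ is trivial and another element $\omega$ is responsible for having no fixed points. The size of $K$ must be rigid and $\omega$ must die with $r$. Both are achieved by a symmetric group whose generators are conjugate to $r$: when $r$ is a transposition, so are they, and this leaves few possible actions.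

Recall that $S_k$ has the \emph{Coxeter presentation} with generators $\sigma_1,\dots,\sigma_{k-1}$, where $\sigma_j=(j\ \,j{+}1)$, and relations $\sigma_j^2=1$, $(\sigma_j\sigma_{j+1})^3=1$, and $(\sigma_i\sigma_j)^2=1$ for $|i-j|\ge2$. The $\sigma_j$ are conjugate in $S_k$. For odd $k\ge3$ the normal subgroups of $S_k$ are $1$, $A_k$ and $S_k$, and for $k\ge3$ the center of $S_k$ is trivial.

\begin{lemma}\label{lem:Sk}
Let $k\ge3$ be odd, let $S_k$ act on $[m]$ with $\sigma_1$ acting as a transposition, and put $\omega=\sigma_1\sigma_2\cdots\sigma_{k-1}$. Then one of the following holds.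
\begin{itemize}
\item[(i)] \emph{Sign type:} all $\sigma_j$ act as the same transposition, and $\omega$ acts trivially.
\item[(ii)] \emph{Natural type:} there is a set $K\subseteq[m]$ with $|K|=k$ such that the image of $S_k$ is the group $\operatorname{Sym}(K)$ of all permutations of $[m]$ that fix the points outside $K$; $\omega$ acts as a $k$-cycle on $K$; and every permutation of $[m]$ that commutes with $\operatorname{Sym}(K)$ fixes $K$ pointwise.
\end{itemize}
\end{lemma}

\begin{proof}
The kernel of the action is a normal subgroup not containing $\sigma_1$, so it is $A_k$ or $1$. If it is $A_k$, then $\sigma_1^{-1}\sigma_j\in A_k$ shows that all $\sigma_j$ act as $\sigma_1$ does, and $\omega$ acts as the $(k-1)$-th power of a transposition, which is trivial because $k-1$ is even.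

Let the kernel be $1$. The $\sigma_j$ act as distinct transpositions, being distinct conjugates of $\sigma_1$. The product $\sigma_j\sigma_{j+1}$ has order $3$, while two transpositions with disjoint supports have a product of order $2$; so the supports of $\sigma_j$ and $\sigma_{j+1}$ share exactly one point. Hence the $k-1$ supports are the edges of a connected graph on their union $K$. Transpositions along the edges of a connected graph on $K$ generate $\operatorname{Sym}(K)$, so the image is $\operatorname{Sym}(K)$, and $|K|!=k!$ gives $|K|=k$. A connected graph with $k$ vertices and $k-1$ edges is a tree. By induction on $j$, the cycles of $\sigma_1\cdots\sigma_j$ on $K$ are the components of the forest formed by the first $j$ edges: the next edge joins two different components, and (P3) merges the two cycles. For $j=k-1$ we get one $k$-cycle. Finally, a permutation $g$ that commutes with $\operatorname{Sym}(K)$ preserves the set $K$ of points moved by this group, and its restriction to $K$ is central in the symmetric group of $K$, hence trivial.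
\end{proof}

Since $k$ has to be odd, an even $\kappa$ is split into two odd blocks.

\begin{proposition}\label{prop:class}
Let $4\mid q$, $p\in\{1,2\}$, let $k_1,\dots,k_p\ge3$ be odd and $\kappa=k_1+\dots+k_p$. There is an admissible system such that, for $m>\kappa$, $m\in\operatorname{Spec}$ if and only if $m\equiv\kappa\pmod{2q}$.
\end{proposition}

\begin{proof}
\emph{The system.} The generators are $z,t,y$ and, for $1\le i\le p$, $x_i$ and $\sigma_{i,1},\dots,\sigma_{i,k_i-1}$. Put $r=z^{-2}tzt^{-1}$ and $u=[z,y]$. The relations are
\begin{itemize}
\item $[y,z^2]=1$ and $u^q=1$;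
\item for each $i$, the Coxeter relations of $S_{k_i}$ for $\sigma_{i,1},\dots,\sigma_{i,k_i-1}$, and $\sigma_{i,1}=x_irx_i^{-1}$;
\item $[u,\sigma_{i,j}]=1$ for all $i,j$, and, if $p=2$, $[\sigma_{1,j},\sigma_{2,j'}]=1$ for all $j,j'$.
\end{itemize}
Put $\omega_i=\sigma_{i,1}\cdots\sigma_{i,k_i-1}$ and $\omega=\omega_1\cdots\omega_p$. The distinguished words are $r$ and $b_\ell=u^{q/\ell}\omega$, one for each prime $\ell\mid q$.

\emph{Admissibility.} Let $r$ act trivially on a finite set. Then $u$ acts trivially by Lemma~\ref{lem:r}(a). Also $\sigma_{i,1}=x_irx_i^{-1}$ acts trivially, hence so do its conjugates $\sigma_{i,j}$, and then $\omega$ and all $b_\ell$.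

\emph{Necessity.} Let $\Gamma$ act on $[m]$ with $r$ a transposition and all $b_\ell$ fixed-point-free. Each $\sigma_{i,1}$ is a transposition, so for each $i$ the $\sigma_{i,j}$ define an action of $S_{k_i}$ to which Lemma~\ref{lem:Sk} applies.

Suppose that some index $i$ has sign type, with common transposition $(\alpha\ \gamma)$. We claim that $\omega$ fixes $\alpha$. The factor $\omega_i$ is trivial. If there is another index $i'$ and it has sign type, $\omega_{i'}$ is trivial too. If $i'$ has natural type on $K_{i'}$, then $(\alpha\ \gamma)$ commutes with $\operatorname{Sym}(K_{i'})$, so it fixes $K_{i'}$ pointwise; thus $\alpha\notin K_{i'}$ and $\omega_{i'}$ fixes $\alpha$. This proves the claim. Next, $u$ commutes with $(\alpha\ \gamma)$, so it preserves $\{\alpha,\gamma\}$ and $u^2$ fixes $\alpha$. Since $4\mid q$, the number $q/\ell$ is even for every prime $\ell\mid q$. So $b_\ell$ fixes $\alpha$, a contradiction.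

Hence every index $i$ has natural type, on a set $K_i$ of size $k_i$. If $p=2$, every element of $\operatorname{Sym}(K_2)$ commutes with $\operatorname{Sym}(K_1)$ and so fixes $K_1$ pointwise, while every point of $K_2$ is moved by some element of $\operatorname{Sym}(K_2)$; so $K_1\cap K_2=\emptyset$. Thus $K=\bigcup K_i$ has $\kappa$ points, and $u$, which commutes with each $\operatorname{Sym}(K_i)$, fixes $K$ pointwise. Outside $K$ the element $\omega$ is trivial, so each $u^{q/\ell}$ has no fixed point there. A cycle of $u$ outside $K$ has a length $\lambda$ dividing $q$; if $\lambda<q$, then $\lambda\mid q/\ell$ for a prime $\ell$ dividing $q/\lambda$, and $u^{q/\ell}$ would fix the points of the cycle. So $u$ consists of $e$ cycles of length $q$ outside $K$, with $m-\kappa=qe$. As $q$ is even, $u$ has sign $(-1)^e$, and as a commutator it is even. So $e$ is even and $m\equiv\kappa\pmod{2q}$.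

\emph{Sufficiency.} Let $m>\kappa$ and $m\equiv\kappa\pmod{2q}$, so $m=\kappa+2h$ with $h>0$ and $q\mid h$. Identify $[m]$ with $\mathbb Z/2h\sqcup K_1\sqcup\dots\sqcup K_p$, where $|K_i|=k_i$, and put $K=\bigcup K_i$. Let the $\sigma_{i,j}$ act as the Coxeter generators of the symmetric group of $K_i$ and trivially elsewhere; generators with different $i$ have disjoint supports and commute. Let $z$ be $x\mapsto x+1$ on $\mathbb Z/2h$, let $y$ be $x\mapsto x+2h/q$ on the even $x\in\mathbb Z/2h$, and let $z$ and $y$ fix all other points. Since $2h/q$ is even, $y$ is a permutation that preserves parity, and $y(x+2)=y(x)+2$ gives $[y,z^2]=1$. The conjugate $zyz^{-1}$ adds $2h/q$ to odd $x$ and fixes even $x$, and $y^{-1}$ subtracts $2h/q$ from even $x$ and fixes odd $x$. So $u$ adds $2h/q$ to odd $x$, subtracts $2h/q$ from even $x$, and fixes $K$ pointwise. Hence $u^q=1$ and $u$ commutes with all $\sigma_{i,j}$. Lemma~\ref{lem:r}(b) gives $t$ with $r=(0\ 1)$, and (P2) gives $x_i$ with $x_irx_i^{-1}=\sigma_{i,1}$. All relations hold. Finally $b_\ell$ acts on $\mathbb Z/2h$ as $x\mapsto x\pm2h/\ell\neq x$ and on each $K_i$ as the $k_i$-cycle $\omega_i$, so it is fixed-point-free.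
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:periodic}]
Let $S$ be eventually periodic with period $N$ and put $q=4N$. Since $2q$ is a multiple of $N$, the set $S$ agrees, up to finitely many elements, with a union of residue classes modulo $2q$. If there are no such classes, take $G=K_1$, for which $P_{DP}(G,m)=P(G,m)=m$. Otherwise choose in each class a representative $\kappa\ge6$. If $\kappa$ is odd, take $p=1$ and $k_1=\kappa$; if $\kappa$ is even, take $p=2$, $k_1=3$ and $k_2=\kappa-3$. By Proposition~\ref{prop:class} and Theorem~\ref{thm:realization} there is a graph $G_\kappa$ such that, for large $m$, $P_{DP}(G_\kappa,m)<P(G_\kappa,m)$ if and only if $m\equiv\kappa\pmod{2q}$.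

Let $G$ be the disjoint union of the finitely many graphs $G_\kappa$. An $m$-fold cover of $G$ is a free choice of one $m$-fold cover for each $G_\kappa$, and the numbers of colorings multiply. These numbers are nonnegative, so $P_{DP}(G,m)=\prod_\kappa P_{DP}(G_\kappa,m)$, and $P(G,m)=\prod_\kappa P(G_\kappa,m)$. For large $m$ we have $0\le P_{DP}(G_\kappa,m)\le P(G_\kappa,m)$ and $P(G_\kappa,m)>0$ for all $\kappa$, so the inequality for $G$ is strict if and only if it is strict for some $G_\kappa$, that is, if and only if $m\in S$.
\end{proof}

\begin{thebibliography}{1}

\bibitem{ZD}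
Meiqiao Zhang and Fengming Dong, \emph{DP color functions versus chromatic polynomials (II)}, arXiv:2203.07704 (2022).

\end{thebibliography}
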